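\title{Extending orbit equivalences of cross sections to smooth equivalences of Borel $\mathbb{R}^d$-flows}

\begin{abstract}
Let $d\ge 2$. We prove that every Borel orbit equivalence between cocompact cross sections of two free Borel $\mathbb{R}^d$-flows extends to a smooth equivalence of the flows, that is, to a Borel bijection that maps every orbit onto an orbit by an orientation preserving diffeomorphism. This confirms a conjecture from a paper of Slutsky. More generally, cocompact cross sections may be replaced by Borel sets that meet every orbit in a nonempty locally finite set, and the behavior of the extension near each point of the first set may be prescribed. The proof exhausts the orbits of the first flow by a laminar family of balls, transports the finite sets cut out by these balls to the second flow, realizes them there by a laminar exhausting family of balls, and matches the two families by diffeomorphisms. For $d=1$ the statement fails, and an extension exists exactly when the orbit equivalence is increasing on every orbit.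
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Flows, smooth equivalences and cross sections}

A \emph{standard Borel space} is a measurable space isomorphic to a Polish space with its Borel $\sigma$-algebra. A \emph{Borel flow} is a Borel action $\mathbb{R}^d\curvearrowright\Omega$ on a standard Borel space $\Omega$. We write $x+\vec r$ for the action of $\vec r\in\mathbb{R}^d$ on $x\in\Omega$, and $E$ for the orbit equivalence relation: $xEy$ if and only if $x+\mathbb{R}^d=y+\mathbb{R}^d$. The flow is \emph{free} if $x+\vec r=x$ implies $\vec r=\vec 0$. For a free flow the \emph{cocycle} $\rho:E\to\mathbb{R}^d$ is determined by $x+\rho(x,y)=y$.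

In a free flow every point $x$ gives a bijection $\vec r\mapsto x+\vec r$ of $\mathbb{R}^d$ onto its orbit, which we call the \emph{coordinates based at $x$}. Coordinates based at two points of one orbit differ by a translation. So an orbit is a copy of $\mathbb{R}^d$ without an origin, and every translation invariant notion makes sense on it: smoothness, orientation, interior, compactness, and the distance $|x-y|:=|\rho(x,y)|$.

An \emph{orbit equivalence} between flows on $\Omega$ and $\Omega'$ is a Borel bijection $\xi:\Omega\to\Omega'$ with $\xi(x+\mathbb{R}^d)=\xi(x)+\mathbb{R}^d$ for all $x$. If the flows are free, put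
\[
\alpha_\xi(x,\vec r)=\rho\bigl(\xi(x),\xi(x+\vec r)\bigr).
\]
The map $\alpha_\xi(x,\cdot)$ is the restriction of $\xi$ to the orbit of $x$, written in the coordinates based at $x$ and at $\xi(x)$. We call $\xi$ a \emph{smooth equivalence} if $\alpha_\xi(x,\cdot):\mathbb{R}^d\to\mathbb{R}^d$ is a $C^\infty$-smooth orientation preserving diffeomorphism for every $x\in\Omega$. An orbit equivalence respects only the partition into orbits; a smooth equivalence respects also the smooth structure and the orientation of each orbit, though not the distances.

A \emph{cross section} of a free flow is a Borel set $\mathcal{C}\subseteq\Omega$ that meets every orbit in a nonempty countable set and is \emph{lacunary}: there is a neighborhood $U$ of $\vec 0$ with $(c+U)\cap\mathcal{C}=\{c\}$ for all $c\in\mathcal{C}$. Lacunarity says that distinct points of $\mathcal{C}$ in one orbit are at least $u$ apart for some fixed $u>0$. The cross section is \emph{cocompact} if $\mathcal{C}+K=\Omega$ for some compact $K\subseteq\mathbb{R}^d$; then every point of $\Omega$ lies within a fixed distance of $\mathcal{C}$. On each orbit a cocompact cross section looks roughly like a lattice.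 It is a discrete model of the flow, on which $E$ has countable classes. For Borel sets $\mathcal{C}_i\subseteq\Omega_i$ in flows with orbit equivalence relations $E_i$, an \emph{orbit equivalence} $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ is a Borel bijection such that $cE_1c'$ if and only if $\zeta(c)E_2\zeta(c')$.

A smooth equivalence $\xi:\Omega_1\to\Omega_2$ restricts to an orbit equivalence of $\mathcal{C}_1$ onto $\xi(\mathcal{C}_1)$. The question is whether one can go back: \emph{given an orbit equivalence $\zeta$ between cocompact cross sections of two free flows, is there a smooth equivalence of the flows that extends $\zeta$?} No geometric condition is imposed on $\zeta$; it may send neighboring points of an orbit arbitrarily far apart. The conjecture that the answer is positive for $d\ge2$ is posed in~\cite{Slutsky}.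

\subsection{Three examples}

\begin{example}[The line]\label{ex:line}
Let $\Omega_1=\Omega_2=\mathbb{R}$ with the flow by translations, let $\mathcal{C}_1=\mathcal{C}_2=\mathbb{Z}$, and let $\zeta$ exchange $0$ and $1$ and fix all other integers. A smooth equivalence is an increasing bijection of $\mathbb{R}$, so none extends $\zeta$. The assumption $d\ge2$ cannot be dropped.
\end{example}

\begin{example}[The plane]\label{ex:plane}
Let $\Omega_1=\Omega_2=\mathbb{R}^2=\mathbb{C}$, let $\mathcal{C}_1=\mathcal{C}_2=\mathbb{Z}^2$, and let $\zeta$ again exchange $0$ and $1$. Take a smooth $\chi:[0,\infty)\to[0,1]$ equal to $1$ on $[0,\frac12]$ and to $0$ on $[1,\infty)$, and put $\xi(\frac12+z)=\frac12+e^{i\pi\chi(|z|)}z$. This map is smooth, its inverse rotates the circles about $\frac12$ back, and it preserves orientation because it is the identity outside a compact set. It exchanges $0$ and $1$, and it fixes all other lattice points, which are at distance at least $\sqrt5/2>1$ from $\frac12$.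
\end{example}

In dimension at least two, points can be moved around each other, and for a single orbit one expects a positive answer: start at an origin and treat the points of the cross section one after another. The difficulty is that a general flow has uncountably many orbits, which have to be treated simultaneously in a Borel way, and there may be no Borel choice of an origin.

\begin{example}[A flow on the torus]\label{ex:torus}
Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and let $1,\alpha_1,\alpha_2$ be linearly independent over $\mathbb{Q}$. Let $\mathbb{R}^2$ act on $\Omega_1=\mathbb{T}^2\times\mathbb{T}$ by $(y,t)+\vec r=(y+\vec r,\,t+\alpha_1r_1+\alpha_2r_2)$. If $\vec r$ fixes a point, then $\vec r\in\mathbb{Z}^2$ and $\alpha_1r_1+\alpha_2r_2\in\mathbb{Z}$, so $\vec r=\vec 0$; the flow is free. The circle $\mathcal{C}_1=\{0\}\times\mathbb{T}$ is a cocompact cross section: $c+\vec r\in\mathcal{C}_1$ holds for $c\in\mathcal{C}_1$ exactly when $\vec r\in\mathbb{Z}^2$, and $\mathcal{C}_1+[0,1]^2=\Omega_1$. The $E$-classes in $\mathcal{C}_1$ are the cosets of the countably infinite group $\Gamma\le\mathbb{T}$ generated by $\alpha_1$ and $\alpha_2$.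

No Borel set $X$ meets every orbit exactly once. Otherwise move each $(y,t)\in X$ to $(y,t)-\tilde y\in\mathcal{C}_1$, where $\tilde y\in[0,1)^2$ represents $y$. The image $X'$ is an injective Borel image of $X$, hence Borel, and it meets every coset of $\Gamma$ once. The translates $X'+\gamma$, $\gamma\in\Gamma$, then partition $\mathbb{T}$ into countably infinitely many sets of equal Lebesgue measure, which is impossible.

Now let $\Omega_2$ be the same space with the roles of $\alpha_1$ and $\alpha_2$ exchanged, let $\mathcal{C}_2=\{0\}\times\mathbb{T}$, and let $\zeta$ be the identity map of the circle. It is an orbit equivalence with $\zeta(c+(m,n))=\zeta(c)+(n,m)$. On every orbit $\zeta$ is a reflection of the lattice, and its linear extension reverses orientation. Theorem~\ref{thm:main} below gives an extension that preserves the orientation of every orbit.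
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $\mathbb{R}^d\curvearrowright\Omega_1$ and $\mathbb{R}^d\curvearrowright\Omega_2$ be free Borel flows, let $\mathcal{C}_i\subseteq\Omega_i$ be cocompact cross sections, and let $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ be an orbit equivalence. Then some smooth equivalence $\xi:\Omega_1\to\Omega_2$ extends $\zeta$.
\end{theorem}

Uniform separation and cocompactness are not preserved by diffeomorphisms of orbits, and one may ask which property of the sets $\mathcal{C}_i$ matters. Call $\mathcal{C}\subseteq\Omega$ \emph{locally finite} if it has finite intersection with every bounded subset of every orbit. Let $\mathrm{Diff}^+$ be the group of orientation preserving $C^\infty$-diffeomorphisms of $\mathbb{R}^d$, with the topology of uniform convergence on compact sets of all derivatives of the map and of its inverse. It is a Polish group (see Section~\ref{sec:balls}), and the elements fixing $0$ form a closed subgroup.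

\begin{theorem}\label{thm:general}
Let $d\ge2$ and let $\mathbb{R}^d\curvearrowright\Omega_1$ and $\mathbb{R}^d\curvearrowright\Omega_2$ be free Borel flows. Let $\mathcal{C}_i\subseteq\Omega_i$ be Borel sets that meet every orbit in a nonempty locally finite set, let $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ be an orbit equivalence, and let $c\mapsto\theta_c$ be a Borel map from $\mathcal{C}_1$ to the Polish group of those elements of $\mathrm{Diff}^+$ that fix $0$. Then there are a smooth equivalence $\xi:\Omega_1\to\Omega_2$ extending $\zeta$ and a Borel function $\varepsilon:\mathcal{C}_1\to(0,1]$ such that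
\[
\xi(c+\vec r)=\zeta(c)+\theta_c(\vec r)\qquad\text{whenever } c\in\mathcal{C}_1 \text{ and } |\vec r|\le\varepsilon(c).
\]
Conversely, if $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ is an orbit equivalence between Borel sets, $\mathcal{C}_1$ is locally finite and $\zeta$ extends to a smooth equivalence, then $\mathcal{C}_2$ is locally finite.
\end{theorem}

For $d=1$ every orbit of a free flow is linearly ordered by $x<y\iff\rho(x,y)>0$, and the obstruction of Example~\ref{ex:line} is the only one.

\begin{proposition}\label{prop:line}
Let $d=1$ and let $\mathcal{C}_i\subseteq\Omega_i$ be cocompact cross sections of free Borel flows. An orbit equivalence $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ extends to a smooth equivalence if and only if $\zeta$ is strictly increasing on $\mathcal{C}_1\cap O$ for every orbit $O$ of $\Omega_1$.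
\end{proposition}

Section~\ref{sec:balls} contains the one topological lemma on which the proof rests. Section~\ref{sec:plan} introduces toasts, which take the place of the missing origin, describes the three steps of the proof, and works out the central step on four points. Section~\ref{sec:borel} collects the tools from descriptive set theory. The three steps occupy Sections~\ref{sec:toast}, \ref{sec:realize} and~\ref{sec:match}, the two theorems are deduced in Section~\ref{sec:proofs}, and Proposition~\ref{prop:line} is proved in Section~\ref{sec:line}. Up to Section~\ref{sec:proofs} we assume $d\ge2$, and all flows are free.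

\section{Moving disjoint balls}\label{sec:balls}

Let $\mathbb{B}_t\subseteq\mathbb{R}^d$ be the closed ball of radius $t$ about $0$, and $\mathbb{B}=\mathbb{B}_1$.

The space $C^\infty(\mathbb{R}^d,\mathbb{R}^d)$, with uniform convergence of all partial derivatives on compact sets, is Polish, and composition is continuous on it. The map $\kappa\mapsto(\kappa,\kappa^{-1})$ identifies the diffeomorphisms of $\mathbb{R}^d$ with the closed set of pairs $(f,g)$ satisfying $f\circ g=g\circ f=\mathrm{id}$, and the condition $\det Df(0)>0$ cuts out a subset that is both closed and open in it. This subset is $\mathrm{Diff}^+$ with the topology described above, so $\mathrm{Diff}^+$ is a Polish space in which multiplication and inversion are continuous.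

A \emph{ball} in $\mathbb{R}^d$ is a set $\kappa(\mathbb{B})$ with $\kappa\in\mathrm{Diff}^+$, and $\kappa$ is a \emph{parametrization} of it. Its interior $\kappa(\operatorname{int}\mathbb{B})$ is connected. A \emph{round ball} is a set $q+\mathbb{B}_t$, parametrized by $y\mapsto q+ty$; it is \emph{rational} if $q\in\mathbb{Q}^d$ and $t\in\mathbb{Q}_{>0}$.

The \emph{support} of a diffeomorphism is the closure of the set of points that it moves. A diffeomorphism maps every set containing its support onto itself. A diffeomorphism of $\mathbb{R}^d$ with compact support preserves orientation, because its Jacobian determinant is continuous, nowhere zero, and equal to $1$ far away. Let $G\le\mathrm{Diff}^+$ be the group of diffeomorphisms with compact support. We use the following theorem of Palais and Cerf; see \cite[Theorem~8.3.1]{Hirsch}.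

\begin{theorem}[Disk theorem]\label{thm:disk}
Let $W\subseteq\mathbb{R}^d$ be open and connected, and let $e,e'$ be orientation preserving smooth embeddings of neighborhoods of $\mathbb{B}$ into $W$. Then there is a diffeomorphism of $W$ with compact support, isotopic to the identity through such diffeomorphisms, that carries $e|_{\mathbb{B}}$ to $e'|_{\mathbb{B}}$.
\end{theorem}

Extended by the identity, such a diffeomorphism is an element of $G$ with support in $W$. We need to move several balls at once.

\begin{lemma}\label{lem:balls}
Let $d\ge2$ and let $W\subseteq\mathbb{R}^d$ be open and connected. Let $e_1,\dots,e_k,e'_1,\dots,e'_k\in\mathrm{Diff}^+$ be such that the balls $e_j(\mathbb{B})$ are pairwise disjoint subsets of $W$, and so are the balls $e'_j(\mathbb{B})$. Then there is $H\in G$ with support in $W$ such that $H\circ e_j=e'_j$ on $\mathbb{B}$ for all $j$.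
\end{lemma}

\begin{proof}
We move the balls one at a time, each in the complement of those already in place. Put $H_0=\mathrm{id}$, and suppose that $H_{j-1}\in G$ has support in $W$ and satisfies $H_{j-1}e_i=e'_i$ on $\mathbb{B}$ for $i<j$. The set $W_j=W\setminus\bigcup_{i<j}e'_i(\mathbb{B})$ is open.

We show that $W_j$ is connected. Let $x,y\in W_j$ and take a path in $W$ from $x$ to $y$. Choose $s>1$ such that the sets $e'_i(\mathbb{B}_s)$, $i<j$, are pairwise disjoint, are contained in $W$, and contain neither $x$ nor $y$. For $i=1,\dots,j-1$ in turn do the following. If the current path meets the compact set $e'_i(\mathbb{B}_s)$, then its first and its last point in this set are limits of points outside, so they lie on $e'_i(\partial\mathbb{B}_s)$. The sphere $\partial\mathbb{B}_s$ is path connected because $d\ge2$. Replace the part of the path between these two points by a path in $e'_i(\partial\mathbb{B}_s)$. After step $i$ the path misses $e'_i(\mathbb{B})$, and the parts inserted later lie in sets $e'_{i'}(\mathbb{B}_s)$ disjoint from $e'_i(\mathbb{B}_s)$. So the final path lies in $W_j$.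

The ball $e'_j(\mathbb{B})$ lies in $W_j$. So does $H_{j-1}e_j(\mathbb{B})$, because $H_{j-1}$ is a bijection of $W$ and $H_{j-1}e_i(\mathbb{B})=e'_i(\mathbb{B})$ for $i<j$. Restrict $H_{j-1}e_j$ and $e'_j$ to the preimages of $W_j$, which are neighborhoods of $\mathbb{B}$. Theorem~\ref{thm:disk} gives $H'\in G$ with support in $W_j$ and $H'H_{j-1}e_j=e'_j$ on $\mathbb{B}$. It fixes $e'_i(\mathbb{B})$ pointwise for $i<j$, so $H_j=H'H_{j-1}$ continues the induction. Take $H=H_k$.
\end{proof}

The connectedness of the sphere in this proof is the only place where $d\ge2$ is used. For $d=1$ and $k=2$ the lemma is false: an element of $G$ is increasing, so it cannot exchange two disjoint intervals.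

\section{Toasts and the plan of the proof}\label{sec:plan}

\subsection{Laminar families and toasts}

On a single orbit with an origin, the concentric round balls exhaust the orbit and cut the cross section into an increasing sequence of finite sets. Without an origin we use a family of balls in which any two are nested or disjoint, and which still swallows every compact set. Every decision in the proof will be made inside one ball of the family, from the finitely many data it contains.

We say that $\mathcal{C}\subseteq\Omega$ satisfies \emph{hypothesis} (H) if $\mathcal{C}$ is Borel and meets every orbit in an infinite locally finite set. Fix such a $\mathcal{C}$ and a Borel linear order on it (a standard Borel space is isomorphic to a Borel subset of $\mathbb{R}$). Let $[\mathcal{C}]$ be the set of nonempty finite subsets of $\mathcal{C}$ that lie in one orbit. Listing the elements of a set in increasing order identifies $[\mathcal{C}]$ with a subset of $\bigsqcup_{k\ge1}\mathcal{C}^k$, which is Borel since $E$ is Borel (Section~\ref{sec:borel}). So $[\mathcal{C}]$ is a standard Borel space. Let $b(A)=\min A$ be the \emph{base point} of $A\in[\mathcal{C}]$.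

A family of sets is \emph{laminar} if any two members are disjoint or comparable under inclusion. An \emph{exhausting laminar family} is a Borel laminar family $\mathcal{A}\subseteq[\mathcal{C}]$ that contains $\{c\}$ for every $c\in\mathcal{C}$ and such that every $F\in[\mathcal{C}]$ is contained in some member of $\mathcal{A}$.

\begin{lemma}\label{lem:laminar}
Let $\mathcal{F}$ be a laminar family of nonempty finite sets that contains all singletons of its members. Call $A'\in\mathcal{F}$ a \emph{child} of $A\in\mathcal{F}$ if $A'$ is maximal among the members properly contained in $A$.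
\begin{itemize}
\item[(a)] If $|A|\ge2$, the children of $A$ partition $A$, and there are at least two of them.
\item[(b)] The members containing a given nonempty set form a chain. If $A'\subsetneq A$ are members, there are members $A'=A^0\subsetneq A^1\subsetneq\dots\subsetneq A^l=A$ with each $A^{i-1}$ a child of $A^{i}$.
\item[(c)] If $\mathcal{F}\subseteq[\mathcal{C}]$ is an exhausting laminar family and $\mathcal{C}$ satisfies \textup{(H)}, then every member is a child of some member.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Distinct children are incomparable, hence disjoint. Every point of $A$ lies in a child, since its singleton is a proper submember. A single child would equal $A$. (b) Members containing a common nonempty set intersect, so they are comparable. A proper submember $A'$ of $A$ lies in a child of $A$; induct on $|A|$. (c) Given $A$, pick $c\in\mathcal{C}\setminus A$ in the orbit of $A$. Some member contains $A\cup\{c\}$. Among the members properly containing $A$, one of least cardinality has $A$ as a child.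
\end{proof}

A \emph{ball in an orbit} is a set $x+\kappa(\mathbb{B})$ with $x\in\Omega$ and $\kappa\in\mathrm{Diff}^+$. Let $\tau_v$ be the translation by $v\in\mathbb{R}^d$. If $yEx$, then
\begin{equation}\label{eq:rebase}
x+\kappa(\mathbb{B})=y+(\tau_{\rho(y,x)}\circ\kappa)(\mathbb{B}),
\end{equation}
which we call \emph{rebasing}. Let $I$ be a standard Borel space and $\pi:I\to\Omega$ a Borel map. A family of balls $(L_i)_{i\in I}$ is \emph{Borel} if $L_i=\pi(i)+\kappa_i(\mathbb{B})$ for a Borel map $i\mapsto\kappa_i\in\mathrm{Diff}^+$. Since $\rho$ is Borel and $v\mapsto\tau_v$ is continuous, \eqref{eq:rebase} shows that $\pi$ may be replaced by any Borel $\pi'$ with $\pi'(i)E\pi(i)$. For families indexed by subsets of $[\mathcal{C}]$ we take $\pi=b$, and the choice of the order on $\mathcal{C}$ does not matter.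

\begin{definition}\label{def:toast}
A \emph{toast} for $(\Omega,\mathcal{C})$ is a pair $(\mathcal{A},(L_A)_{A\in\mathcal{A}})$, where $\mathcal{A}\subseteq[\mathcal{C}]$ is an exhausting laminar family and $(L_A)$ is a Borel family of balls, with $L_A$ in the orbit of $A$, such that
\begin{itemize}
\item[(T1)] $L_A\cap\mathcal{C}=A$;
\item[(T2)] $A\subsetneq A'$ implies $L_A\subseteq\operatorname{int}L_{A'}$, and $A\cap A'=\varnothing$ implies $L_A\cap L_{A'}=\varnothing$;
\item[(T3)] every compact subset of an orbit lies in some $L_A$.
\end{itemize}
\end{definition}

Both parts of (H) are needed for this notion. Local finiteness makes the traces $L_A\cap\mathcal{C}$ finite. If $\mathcal{C}$ met an orbit in a finite set, there would be finitely many balls $L_A$ in that orbit, and (T3) would fail.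

\subsection{The three steps}

Let $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ be an orbit equivalence between sets satisfying (H).

\emph{Step 1: toasts exist} (Proposition~\ref{prop:toast}). We obtain a toast $(\mathcal{A},(K_A))$ for $(\Omega_1,\mathcal{C}_1)$ and a toast $(\mathcal{T},(L_T))$ for $(\Omega_2,\mathcal{C}_2)$. They are unrelated: $\zeta$ does not map $\mathcal{A}$ to $\mathcal{T}$.

\emph{Step 2: realization} (Proposition~\ref{prop:realize}). The family $\zeta\mathcal{A}=\{\zeta(A):A\in\mathcal{A}\}$ is an exhausting laminar family in $[\mathcal{C}_2]$ whose members may be scattered and interleaved. We find balls $D_A$ that make it a toast. One cannot simply recurse on $|A|$ and choose a ball around the balls of the children: balls of disjoint members must avoid each other although neither recursion sees the other, and the balls must grow to fill the orbit. The toast $\mathcal{T}$ solves both problems. Inside $L_T$ only finitely many traces of members on $T$ interact, and the new balls are forced to contain the balls $L_T$.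

\emph{Step 3: matching} (Proposition~\ref{prop:match}). Now the toasts $(K_A)$ and $(D_A)$ have the same combinatorics. By recursion on $|A|$, Lemma~\ref{lem:balls} provides a diffeomorphism that maps $K_A$ roughly onto $D_A$ and agrees on the balls of the children with the maps already built. The union of these maps is $\xi$.

In all steps Lemma~\ref{lem:balls} asserts the existence of a diffeomorphism in an uncountable group, while the construction needs a Borel choice. We therefore arrange all requirements to be open conditions and take the first element of a fixed countable dense set that satisfies them.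

\subsection{Step 2 on four points}\label{sec:four}

Let $T=\{1,2,3,4\}$ be a member of the toast $\mathcal{T}$, with children $T_1=\{1,2\}$ and $T_2=\{3,4\}$. Suppose that the laminar family to be realized contains $\{1,3\}$ and a large member $A$ with $A\cap T=\{1,2,3\}$, and that the nonempty traces of its members on $T$ are the singletons, $\{1,3\}$, $S=\{1,2,3\}$, and $T$. We assign a ball $D_T(\cdot)\subseteq L_T$ to each trace. The singletons keep their small balls $L_{\{i\}}$, and $T$ gets $L_T$. The traces on $T_1$ are $\{1\},\{2\},T_1$ and those on $T_2$ are $\{3\},\{4\},T_2$, so at the level of $T_1$ and $T_2$ nothing had to be chosen. On $T$ we work from the top down; see Figure~\ref{fig:four}.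

The maximal traces properly contained in $T$ are $S$ and $\{4\}$. The set $S$ meets $T_1$ in $T_1$ and $T_2$ in $\{3\}$, so it comes with two \emph{pieces}, $L_{T_1}$ and $L_{\{3\}}$. The set $\{4\}$ comes with the piece $L_{\{4\}}$. The three pieces are disjoint balls in $W=\operatorname{int}L_T$. Take disjoint round balls $U,U'\subseteq W$, disjoint round balls $U_1,U_2\subseteq\operatorname{int}U$, and a round ball $U_3\subseteq\operatorname{int}U'$. Lemma~\ref{lem:balls} gives $H$ with support in $W$ that maps $U_1,U_2,U_3$ onto $L_{T_1},L_{\{3\}},L_{\{4\}}$. The ball $D_T(S)=H(U)$ lies in $W$, contains $L_{T_1}$ and $L_{\{3\}}$ in its interior, and misses $L_{\{4\}}\subseteq H(U')$.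

The maximal traces properly contained in $S$ are $\{1,3\}$, with pieces $L_{\{1\}}$ and $L_{\{3\}}$, and $\{2\}$, with piece $L_{\{2\}}$. All three lie in $\operatorname{int}D_T(S)$, and the same move inside $\operatorname{int}D_T(S)$ produces $D_T(\{1,3\})$. On a line with $1<2<3$ this move is impossible.

Two features carry the general proof. First, $\{1,3\}$ is contained in $T$, so its ball is final and will never be changed. The ball $D_T(S)$ is provisional: it is the piece of $A$ inside $L_T$, and the final ball of $A$ will be required to contain it. Second, $D_T(S)$ contains the whole ball $L_{T_1}$, not only the small balls of $1$ and $2$. Hence the final ball of any member containing $T_1$ contains $L_{T_1}$, and property (T3) passes from the old toast to the new one.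

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[rounded corners=14pt] (-4.4,-1.5) rectangle (4,1.95);
\draw[thick,rounded corners=12pt] (-3.95,-1.05) rectangle (1.95,1.55);
\draw[line width=0.64cm,line cap=round] (-3,0) .. controls (-2.6,1.4) and (0.6,1.4) .. (1.2,0);
\draw[line width=0.6cm,line cap=round,gray!25] (-3,0) .. controls (-2.6,1.4) and (0.6,1.4) .. (1.2,0);
\draw[dashed] (-2.3,0) ellipse (1.3 and 0.75);
\draw[dashed] (2,0) ellipse (1.4 and 0.75);
\draw[fill=white] (-3,0) circle (0.2); \node at (-3,0) {\scriptsize $1$};
\draw[fill=white] (-1.6,0) circle (0.2); \node at (-1.6,0) {\scriptsize $2$};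
\draw[fill=white] (1.2,0) circle (0.2); \node at (1.2,0) {\scriptsize $3$};
\draw[fill=white] (2.8,0) circle (0.2); \node at (2.8,0) {\scriptsize $4$};
\node at (-2.3,-0.45) {\scriptsize $L_{T_1}$};
\node at (2.4,-0.45) {\scriptsize $L_{T_2}$};
\node at (3.5,1.55) {\scriptsize $L_T$};
\node at (-0.2,-0.75) {\scriptsize $D_T(\{1,2,3\})$};
\node at (-0.95,1.05) {\scriptsize $D_T(\{1,3\})$};
\end{tikzpicture}
\caption{Realizing the sets $\{1,3\}\subset\{1,2,3\}$ by balls inside a given nested family. Given are the small disks around the points $1,\dots,4$, the dashed balls $L_{T_1}$ and $L_{T_2}$ for $T_1=\{1,2\}$ and $T_2=\{3,4\}$, and the outer ball $L_T$. The new ball for $\{1,2,3\}$ (bold frame) contains all of $L_{T_1}$ and the disk of $3$ and misses the disk of $4$. The new ball for $\{1,3\}$ (shaded arch) lies inside it and goes around the disk of $2$.}\label{fig:four}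
\end{figure}

\section{Borel tools}\label{sec:borel}

We use five standard facts about standard Borel spaces $X,Y$.

\begin{itemize}
\item[(B1)] \emph{Injective images} (Lusin--Souslin). If $f:X\to Y$ is Borel and injective, then $f(X)$ is Borel and $f^{-1}:f(X)\to X$ is Borel. In particular, a function with Borel graph is Borel.
\item[(B2)] \emph{Countable quantifiers} (Lusin--Novikov). If $R\subseteq X\times Y$ is Borel and all sections $R_x$ are countable, then the projection of $R$ to $X$ is Borel and carries a Borel function $f$ with $(x,f(x))\in R$. Hence for Borel $Q\subseteq R$ the sets $\{x:\exists y\ (x,y)\in Q\}$ and $\{x:\forall y\in R_x\ (x,y)\in Q\}$ are Borel.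
\item[(B3)] \emph{First choice}. If $J$ is a countable set with a fixed enumeration and $X=\bigcup_{j\in J}X_j$ with $X_j$ Borel, then the first $j$ with $x\in X_j$ is a Borel function of $x$.
\item[(B4)] \emph{Recursion}. Let $X$ be partitioned into Borel pieces of rank $0,1,2,\dots$, and let a Borel map assign to each $x$ a finite list of points of smaller rank. If the value $v(x)$ is a Borel function of $x$ and of the values of $v$ at the points of the list, then $v$ is Borel. This follows by induction on the rank.
\item[(B5)] \emph{Colorings} \cite[Proposition~4.6]{KST}. A Borel graph on $X$ in which every vertex has degree at most $D$ has a Borel coloring with $D+1$ colors, that is, a Borel map $X\to\{1,\dots,D+1\}$ that gives adjacent vertices different values.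
\end{itemize}

The map $(x,\vec r)\mapsto(x,x+\vec r)$ is Borel and, by freeness, injective. By (B1) its image $E$ and the cocycle $\rho$ are Borel. Also by (B1), applied to the continuous inclusion,
\begin{equation}\label{eq:diffborel}
\begin{gathered}
\mathrm{Diff}^+\text{ is a Borel subset of }C^\infty(\mathbb{R}^d,\mathbb{R}^d)\text{, and}\\
\text{the two spaces induce the same Borel sets on it.}
\end{gathered}
\end{equation}

Fact (B2) is applied as follows. Let $\pi_X:X\to\Omega$ and $\pi_Y:Y\to\Omega$ be Borel, and suppose that only countably many $y\in Y$ lie over each orbit. Then $R=\{(x,y):\pi_X(x)E\pi_Y(y)\}$ is Borel with countable sections, so quantifying over the $y$ that lie over the same orbit as $x$ preserves Borelness. All objects over which we quantify are of this kind: points of Borel sets with countable trace on orbits, members of $[\mathcal{C}]$, and indices of balls. For example, the relation ``$A'$ is a child of $A$ in $\mathcal{A}$'' is Borel, and the map sending $A$ to the list of its children, ordered by their base points, has Borel graph and so is Borel.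

A graph as in (B5) has a Borel maximal independent set. Let $N^1$ be the set of vertices of color $1$, and let $N^{j+1}$ consist of $N^j$ and the vertices of color $j+1$ with no neighbor in $N^j$. These sets are independent, they are Borel by (B2), and every vertex outside $N^{D+1}$ has a neighbor in it.

\emph{Relations between balls.} For $\kappa,\kappa'\in\mathrm{Diff}^+$ let $m(\kappa,\kappa')$ and $M(\kappa,\kappa')$ be the minimum and the maximum of $|\kappa'^{-1}\kappa(y)|$ over $y\in\mathbb{B}$. Both are continuous on $\mathrm{Diff}^+\times\mathrm{Diff}^+$, and
\begin{equation}\label{eq:relations}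
\begin{aligned}
\kappa(\mathbb{B})\cap\kappa'(\mathbb{B})=\varnothing&\iff m(\kappa,\kappa')>1,\\
\kappa(\mathbb{B})\subseteq\operatorname{int}\kappa'(\mathbb{B})&\iff M(\kappa,\kappa')<1,\\
\kappa(\mathbb{B})\subseteq\kappa'(\mathbb{B})&\iff M(\kappa,\kappa')\le1.
\end{aligned}
\end{equation}
The first two conditions are open in $(\kappa,\kappa')$ and the third is closed. The condition $y\in\kappa(\mathbb{B})$ means $|\kappa^{-1}(y)|\le1$ and is closed in $(y,\kappa)$. After rebasing to a common point, these relations are Borel for Borel families of balls.

\emph{A countable supply of diffeomorphisms.} For a positive integer $R$ let $G_R$ be the closed subgroup of $\mathrm{Diff}^+$ consisting of the maps that are the identity off $\mathbb{B}_R$; thus $G=\bigcup_RG_R$. Convergence in $G_R$ is uniform on all of $\mathbb{R}^d$, with all derivatives. Each $G_R$ is separable. Fix an enumerated countable set $\mathcal{D}\subseteq G$ such that $\mathcal{D}\cap G_R$ is dense in $G_R$ for every $R$. If some $h_0\in G_R$ satisfies a condition that is open in $G_R$, then some $h\in\mathcal{D}\cap G_R$ satisfies it too.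

\section{Existence of toasts}\label{sec:toast}

We build balls at a rapidly growing sequence of scales $r_n$, centered at points of a net for the scale. Lacunarity is used only to produce these nets.

\begin{lemma}\label{lem:net}
Let $P$ be a cross section of a free flow on $\Omega$ and let $r>0$. There is a Borel set $M\subseteq\Omega$ such that distinct points of $M$ in one orbit are more than $r$ apart and every $x\in\Omega$ is within $2r$ of a point of $M$.
\end{lemma}

\begin{proof}
A maximal $r$-separated subset of $P$ need not be close to every point of $\Omega$, since $P$ is not assumed cocompact; so we use all rational translates of $P$. Enumerate $\mathbb{Q}^d=\{q_0,q_1,\dots\}$ and put $P_k=P+q_k$, a Borel set by (B1). Join two distinct points of $P_k$ in one orbit if their distance is at most $r$. If the points of $P$ are at least $u$ apart, the open balls of radius $u/2$ about the points of $P_k$ are disjoint, and comparing volumes shows that a round ball of radius $r$ contains at most $(2r/u+1)^d$ points of $P_k$. So this Borel graph and its Borel induced subgraphs have bounded degree. Recursively let $N_k$ be a Borel maximal independent set in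 the subgraph induced on
\[
\{p\in P_k:\ |p-p'|>r\text{ for all }p'\in N_0\cup\dots\cup N_{k-1}\text{ in the orbit of }p\},
\]
and let $M=\bigcup_kN_k$. Two distinct points of $M$ in one orbit are more than $r$ apart: by independence if both lie in one $N_k$, and by the definition of the subgraph otherwise. A point $p\in P_k$ is within $r$ of some $N_j$ with $j<k$, or else it is a vertex of the subgraph and so within $r$ of $N_k$ by maximality. Since $P$ meets every orbit, $\bigcup_kP_k$ is dense in every orbit, and every point of $\Omega$ is within $2r$ of $M$.
\end{proof}

\begin{proposition}\label{prop:toast}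
Let $\Omega$ be a free Borel flow that has a cross section $P$. Let $\mathcal{C}\subseteq\Omega$ satisfy \textup{(H)}, and let $\varepsilon:\mathcal{C}\to(0,1]$ be a Borel function with $\varepsilon(c)\le\frac13|c-c'|$ whenever $c\ne c'$ are points of $\mathcal{C}$ in one orbit. Then there is a toast $(\mathcal{A},(L_A))$ for $(\Omega,\mathcal{C})$ with $L_{\{c\}}=c+\mathbb{B}_{\varepsilon(c)}$ for all $c\in\mathcal{C}$.
\end{proposition}

\begin{proof}
Put $r_n=100^{n+1}$ for $n\ge-1$, and for $n\ge0$ let $M_n$ be given by Lemma~\ref{lem:net} for $r=r_n$.

\medskip\noindent\emph{Thinning the nets.} Balls of radius $4r_n$ about the points of $M_n$ cover every point with room to spare, but they overlap. We keep only the centers of one color. The balls are then far apart and cover only part of the orbit, but it suffices that a point be covered at infinitely many scales.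

The round balls of radius $r_n/2$ about the points of $M_n$ are disjoint, so a round ball of radius $20r_n$ contains at most $(20.5/0.5)^d=41^d$ points of $M_n$. Join distinct points of $M_n$ in one orbit at distance at most $20r_n$. This graph has degree at most $N-1$, where $N=41^d$, and (B5) gives a Borel map $\mathrm{col}_n:M_n\to\{1,\dots,N\}$ such that distinct points of one color in one orbit are more than $20r_n$ apart. The number $N$ does not depend on $n$.

Let $\Delta^i_n(x)\in[0,\infty]$ be the distance from $x$ to the set of points of $M_n$ of color $i$ in the orbit of $x$, with value $\infty$ if there are none. It is Borel in $x$, since $\{x:\Delta_n^i(x)<t\}$ is Borel by (B2). Let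
\[
I(x)=\Bigl\{i:\ \liminf_{n\to\infty}\Delta^i_n(x)/r_n\le2\Bigr\}.
\]
For every $n$ some color $i$ has $\Delta_n^i(x)\le2r_n$, and one color does so for infinitely many $n$; thus $I(x)\ne\varnothing$. If $xEy$, then $\Delta_n^i(y)\le\Delta_n^i(x)+|x-y|$ and $|x-y|/r_n\to0$, so $I(x)\subseteq I(y)$, and by symmetry $I(x)=I(y)$. Hence $\iota(x)=\min I(x)$ is a Borel function that is constant on orbits. Put $\hat M_n=\{c\in M_n:\mathrm{col}_n(c)=\iota(c)\}$. Distinct points of $\hat M_n$ in one orbit are more than $20r_n$ apart, and
\begin{equation}\label{eq:often}
\text{for each }x\text{ there are infinitely many }n\text{ with }|x-c|\le3r_n\text{ for some }c\in\hat M_n.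
\end{equation}

\medskip\noindent\emph{Balls of level $n$.} The balls of level $-1$ are $W_{-1}(c)=c+\mathbb{B}_{\varepsilon(c)}$, $c\in\mathcal{C}$. They are pairwise disjoint because $\varepsilon(c)+\varepsilon(c')\le\frac23|c-c'|$, and so $W_{-1}(c)\cap\mathcal{C}=\{c\}$. The round sphere of radius $4r_n$ about $c\in\hat M_n$ may cut through balls of smaller level, and we deform it slightly so that it does not. By recursion on $n\ge0$ we define balls $W_n(c)$, $c\in\hat M_n$, such that
\begin{itemize}
\item[(i)] $c+\mathbb{B}_{3.9r_n}\subseteq W_n(c)\subseteq c+\mathbb{B}_{4.1r_n}$;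
\item[(ii)] every ball $V$ of level less than $n$ satisfies $V\subseteq\operatorname{int}W_n(c)$ or $V\cap W_n(c)=\varnothing$.
\end{itemize}
We call $c$ the center of $W_n(c)$. The second inclusion in (i) holds also for $n=-1$. By (i), distinct balls of the same level $n\ge0$ are disjoint, their centers being more than $20r_n$ apart.

Let $c\in\hat M_n$ and use coordinates based at $c$. Let $\mathcal{V}$ be the family of balls of level less than $n$ whose centers lie in $\mathbb{B}_{6r_n}$. It is finite, since $\mathcal{C}$ and the sets $\hat M_k$ are locally finite. A ball of level less than $n$ lies within $4.1r_{n-1}<r_n$ of its center, so if it is not in $\mathcal{V}$ it misses $\mathbb{B}_{5r_n}$. Let $\Sigma=\partial\mathbb{B}_{4r_n}$ and $R=5r_n$, and consider the following requirements on $h\in G_R$: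
\begin{equation}\label{eq:push}
h(V)\cap\Sigma=\varnothing\ \text{ for all }V\in\mathcal{V},\qquad\sup_{y}|h(y)-y|<0.1\,r_n .
\end{equation}
For $V=\kappa(\mathbb{B})$ the first requirement says $\min_{y\in\mathbb{B}}\bigl||h\kappa(y)|-4r_n\bigr|>0$, which is open in $(h,\kappa)$. The second is open in $h\in G_R$.

Some $h\in G_R$ satisfies \eqref{eq:push}. Let $\mathcal{M}$ be the set of inclusion-maximal elements of $\mathcal{V}$. By (ii) for smaller levels and disjointness within levels, they are pairwise disjoint, and they have diameter at most $8.2\,r_{n-1}<0.1\,r_n$. Let $V_j=\kappa_j(\mathbb{B})$, $j=1,\dots,k$, be the elements of $\mathcal{M}$ that meet $\Sigma$. Choose $s>1$ such that the sets $\kappa_j(\mathbb{B}_s)$ are pairwise disjoint, miss the other elements of $\mathcal{M}$, and have diameter less than $0.1\,r_n$. Since $\kappa_j(\mathbb{B}_s)$ meets $\Sigma$, it lies in $\mathbb{B}_{4.1r_n}$. The open set $\kappa_j(\operatorname{int}\mathbb{B}_s)\setminus\Sigma$ is nonempty because $\Sigma$ has empty interior, so it contains a round ball. Lemma~\ref{lem:balls} gives $h_j\in G$ with support in $\kappa_j(\operatorname{int}\mathbb{B}_s)$ that maps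 $V_j$ onto this round ball. The product $h=h_1\cdots h_k$ lies in $G_R$. It agrees with $h_j$ on $\kappa_j(\mathbb{B}_s)$, which it maps to itself, and it is the identity elsewhere; so it satisfies the second requirement. It maps each $V_j$ off $\Sigma$ and fixes the other elements of $\mathcal{M}$, which miss $\Sigma$. Every element of $\mathcal{V}$ lies in an element of $\mathcal{M}$, so the first requirement holds.

Let $h$ be the first element of $\mathcal{D}\cap G_R$ that satisfies \eqref{eq:push}, and put $W_n(c)=c+h^{-1}(\mathbb{B}_{4r_n})$, parametrized by $y\mapsto h^{-1}(4r_ny)$. A point $y$ lies in $h^{-1}(\mathbb{B}_{4r_n})$ if and only if $|h(y)|\le4r_n$, and $|h(y)|$ differs from $|y|$ by less than $0.1\,r_n$; this gives (i). For $V\in\mathcal{V}$ the connected set $h(V)$ misses $\Sigma$, so it lies in $\operatorname{int}\mathbb{B}_{4r_n}$ or outside $\mathbb{B}_{4r_n}$; this gives (ii) for $V\in\mathcal{V}$. The other balls of smaller level miss $\mathbb{B}_{5r_n}\supseteq h^{-1}(\mathbb{B}_{4r_n})$.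

Let $\mathcal{I}$ be the Borel set of indices $(-1,c)$, $c\in\mathcal{C}$, and $(n,c)$, $c\in\hat M_n$. Give $(n,c)$ the rank $n+1$ and, as its list, the indices of the members of $\mathcal{V}$ in a fixed Borel order. By (B3) and (B4) the balls form a Borel family indexed by $\mathcal{I}$.

\medskip\noindent\emph{The collection $\mathcal{W}$.} Let $\mathcal{W}$ be the collection of all balls $W_n(c)$, $n\ge-1$. By (ii) and disjointness within levels,
\begin{equation}\label{eq:nested}
\begin{gathered}
\text{if balls with different indices intersect, then}\\
\text{one of them lies in the interior of the other.}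
\end{gathered}
\end{equation}
A ball is not contained in its own interior, so different indices give different balls. Each $L\in\mathcal{W}$ contains only finitely many members of $\mathcal{W}$: by (i) their levels are bounded, and only finitely many centers of each level lie in a bounded set. If $|x-c|\le3r_n$ and $c\in\hat M_n$, then $x+\mathbb{B}_{r_n/2}\subseteq c+\mathbb{B}_{3.5r_n}\subseteq W_n(c)$. So by \eqref{eq:often} every compact subset of an orbit lies in a member of $\mathcal{W}$.

\medskip\noindent\emph{Pruning.} A toast has exactly one ball for each trace, while several members of $\mathcal{W}$ may have the same trace $L\cap\mathcal{C}$, and the trace may be empty. We keep the smallest ball with each nonempty trace: call $L\in\mathcal{W}$ \emph{kept} if $L\cap\mathcal{C}\ne\varnothing$ and no $L'\in\mathcal{W}$ with $L'\subsetneq L$ has $L'\cap\mathcal{C}=L\cap\mathcal{C}$. Each $W_{-1}(c)$ is kept: it is disjoint from the other balls of level $-1$, and it contains no ball of level $n\ge0$ because $3.9r_n>1\ge\varepsilon(c)$. Two different kept balls with the same trace would intersect, so by \eqref{eq:nested} one would be properly contained in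 the other, which is then not kept. Hence the trace map is injective on kept balls. Traces are finite, as $\mathcal{C}$ is locally finite. Let $\mathcal{A}\subseteq[\mathcal{C}]$ be the set of traces of kept balls and let $L_A$ be the kept ball with trace $A$. Then $L_{\{c\}}=W_{-1}(c)$. The set of indices of kept balls is Borel by (B2) and \eqref{eq:relations}, and the trace map has Borel graph. By (B1), $\mathcal{A}$ is Borel, and after rebasing $(L_A)$ is a Borel family.

\medskip\noindent\emph{Verification.} (T1) holds by definition. If $L_A\cap L_{A'}\ne\varnothing$, then by \eqref{eq:nested} the two balls are comparable, and so are $A$ and $A'$. This shows that $\mathcal{A}$ is laminar, because $A\cap A'\neq\varnothing$ implies $L_A\cap L_{A'}\neq\varnothing$. It also gives the second half of (T2), because disjoint nonempty sets are not comparable. If $A\subsetneq A'$, then $L_A$ and $L_{A'}$ are different and intersect, and $L_{A'}\subseteq L_A$ would give $A'\subseteq A$; so $L_A\subseteq\operatorname{int}L_{A'}$ by \eqref{eq:nested}.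

For (T3), pruning may have discarded a large ball in favor of a much smaller one with the same trace, so we pass to a strictly larger trace. Let $Z$ be a compact subset of an orbit $O$. Pick $c\in\mathcal{C}\cap O$ and $W'\in\mathcal{W}$ with $W'\supseteq Z\cup\{c\}$. Since $\mathcal{C}\cap O$ is infinite, there is $c'\in(\mathcal{C}\cap O)\setminus W'$; pick $W''\in\mathcal{W}$ with $W''\supseteq W'\cup\{c'\}$. The members of $\mathcal{W}$ that lie in $W''$ and have the same trace as $W''$ all contain $c$, so they form a finite chain, and its smallest element $W'''$ is kept. It meets $W'$ in $c$, so the two are comparable, and $W'''\not\subseteq W'$ because $c'\in W'''$. Thus $W'''\supseteq W'\supseteq Z$. Finally, a set $F\in[\mathcal{C}]$ is compact, so $F\subseteq L_A\cap\mathcal{C}=A$ for some $A\in\mathcal{A}$; the family $\mathcal{A}$ is exhausting.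
\end{proof}

\section{Realizing a laminar family by balls}\label{sec:realize}

\begin{proposition}\label{prop:realize}
Let $\mathcal{C}\subseteq\Omega$ satisfy \textup{(H)}, let $(\mathcal{T},(L_T))$ be a toast for $(\Omega,\mathcal{C})$, and let $\mathcal{A}\subseteq[\mathcal{C}]$ be any exhausting laminar family. Then there is a Borel family of balls $(D_A)_{A\in\mathcal{A}}$ such that $(\mathcal{A},(D_A))$ is a toast for $(\Omega,\mathcal{C})$ and $D_{\{c\}}=L_{\{c\}}$ for all $c\in\mathcal{C}$.
\end{proposition}

\begin{proof}
We follow the pattern of Section~\ref{sec:four}. For $T\in\mathcal{T}$ let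
\[
\mathcal{A}_T=\{A\cap T:A\in\mathcal{A}\}\setminus\{\varnothing\}.
\]
This is a finite family of subsets of $T$. It is laminar, because $A\cap T$ and $A'\cap T$ can intersect only if $A$ and $A'$ are comparable. It contains the singletons of $T$, and it contains $T$ because $T\subseteq A$ for some $A\in\mathcal{A}$. So Lemma~\ref{lem:laminar}(a),(b) applies to it. If $T'\subseteq T$ are members of $\mathcal{T}$ and $S=A\cap T$ meets $T'$, then $S\cap T'=A\cap T'\in\mathcal{A}_{T'}$.

By recursion on $|T|$ we construct balls $D_T(S)$, $S\in\mathcal{A}_T$, such that
\begin{itemize}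
\item[(R1)] $D_T(T)=L_T$, and $D_T(\{c\})=L_{\{c\}}$ for $c\in T$;
\item[(R2)] $S\subsetneq S'$ implies $D_T(S)\subseteq\operatorname{int}D_T(S')$, and $S\cap S'=\varnothing$ implies $D_T(S)\cap D_T(S')=\varnothing$;
\item[(R3)] if $T'\in\mathcal{T}$, $T'\subseteq T$ and $S\cap T'\ne\varnothing$, then $D_{T'}(S\cap T')\subseteq D_T(S)$, with equality if $S\subseteq T'$.
\end{itemize}
The equality in (R3) says that finished balls are not changed, and the inclusion says that provisional balls are absorbed.

\medskip\noindent\emph{The construction.} If $|T|=1$, then $\mathcal{A}_T=\{T\}$ and we put $D_T(T)=L_T$. Let $|T|\ge2$, let $T_1,\dots,T_m$ be the children of $T$ in $\mathcal{T}$, and use coordinates based at $b(T)$. The sets $T_i$ partition $T$, $m\ge2$, and by (T2) the balls $L_{T_i}$ are pairwise disjoint subsets of $\operatorname{int}L_T$. For $S\in\mathcal{A}_T$ and each $i$ with $S\cap T_i\ne\varnothing$, the ball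
\[
Y_i(S)=D_{T_i}(S\cap T_i)
\]
is a \emph{piece} of $S$. By (R1) and (R2) for $T_i$,
\begin{equation}\label{eq:pieces}
Y_i(S)\subseteq L_{T_i},\qquad S\subseteq S'\Rightarrow Y_i(S)\subseteq Y_i(S'),\qquad S\cap S'=\varnothing\Rightarrow Y_i(S)\cap Y_i(S')=\varnothing,
\end{equation}
whenever the pieces in question are defined. Call $S\in\mathcal{A}_T$ \emph{old} if $S\subseteq T_i$ for some $i$, and \emph{new} otherwise. An old set $S\subseteq T_i$ has the single piece $Y_i(S)=D_{T_i}(S)$, and we put $D_T(S)=Y_i(S)$. The set $T$ is new, supersets of new sets are new, and singletons are old. For new $S$ we define $D_T(S)$ from the top down so that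
\begin{equation}\label{eq:swallow}
Y_i(S)\subseteq\operatorname{int}D_T(S)\quad\text{for all }i\text{ with }S\cap T_i\ne\varnothing.
\end{equation}
Start with $D_T(T)=L_T$; here $Y_i(T)=L_{T_i}$, so \eqref{eq:swallow} holds.

Suppose that $S$ is new and $D_T(S)$ is defined and satisfies \eqref{eq:swallow}. Let $S_1,\dots,S_p$ be the children of $S$ in $\mathcal{A}_T$ and let $W=\operatorname{int}D_T(S)$, a connected open set. Consider the pieces $Y_i(S_a)$ over all pairs $(a,i)$ with $S_a\cap T_i\ne\varnothing$. By \eqref{eq:pieces} they are pairwise disjoint: for different $i$ because the $L_{T_i}$ are disjoint, and for equal $i$ because the $S_a$ are disjoint. They lie in $W$, since $Y_i(S_a)\subseteq Y_i(S)\subseteq W$.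

We claim that there are $H\in\mathcal{D}$ and pairwise disjoint rational round balls $U_1,\dots,U_p$ with
\begin{equation}\label{eq:claim}
H(U_a)\subseteq W\quad\text{and}\quad Y_i(S_a)\subseteq\operatorname{int}H(U_a)\qquad\text{for all such pairs }(a,i).
\end{equation}
Choose pairwise disjoint rational round balls $U_a\subseteq W$, and inside $\operatorname{int}U_a$ choose pairwise disjoint round balls $U_{a,i}$, one for each piece of $S_a$. Lemma~\ref{lem:balls} gives $H_0\in G$ with support in $W$ and $H_0(U_{a,i})=Y_i(S_a)$ for all pairs. Then $H_0(U_a)\subseteq H_0(W)=W$ and $Y_i(S_a)\subseteq H_0(\operatorname{int}U_a)=\operatorname{int}H_0(U_a)$. By \eqref{eq:relations}, for fixed $U_a$ the conditions \eqref{eq:claim} are open in $H$, so they hold for some $H\in\mathcal{D}$.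

Take the first tuple $(H,U_1,\dots,U_p)$ with these properties in a fixed enumeration of all such tuples. For each new child put $D_T(S_a)=H(U_a)$, parametrized by $y\mapsto H(q_a+t_ay)$ where $U_a=q_a+\mathbb{B}_{t_a}$. Then \eqref{eq:swallow} holds for $S_a$. For each old child, $D_T(S_a)$ is its single piece, which lies in $H(U_a)$. The balls $H(U_a)$ are pairwise disjoint and lie in $W$, so
\begin{equation}\label{eq:children}
D_T(S_1),\dots,D_T(S_p)\text{ are pairwise disjoint subsets of }\operatorname{int}D_T(S).
\end{equation}
By Lemma~\ref{lem:laminar}(b) every new set is reached from $T$ through a chain of children, all of them new, so $D_T(S)$ is now defined for all $S\in\mathcal{A}_T$.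

\medskip\noindent\emph{Verification of} (R1)--(R3). For (R1), if $c\in T_i$, then $D_T(\{c\})=D_{T_i}(\{c\})=L_{\{c\}}$.

For the inclusions in (R2) let $S\subsetneq S'$. If $S'\subseteq T_i$ is old, then $S\subseteq T_i$ and we use (R2) for $T_i$. If $S\subseteq T_i$ is old and $S'$ is new, then $D_T(S)=Y_i(S)\subseteq Y_i(S')\subseteq\operatorname{int}D_T(S')$ by \eqref{eq:pieces} and \eqref{eq:swallow}. If both are new, apply \eqref{eq:children} along the chain of children from $S'$ down to $S$.

For the disjointness in (R2) let $S\cap S'=\varnothing$. If both are old, their balls lie in different balls $L_{T_i}$, or else $S,S'\subseteq T_i$ for one $i$ and we use \eqref{eq:pieces}. Suppose one of them is new. The members of $\mathcal{A}_T$ containing $S\cup S'$ form a nonempty finite chain; let $S''$ be its smallest element. It is new. Both $S$ and $S'$ are proper subsets of $S''$, so each lies in a child of $S''$, and these children are different by minimality of $S''$. Their balls are disjoint by \eqref{eq:children}, and they contain $D_T(S)$ and $D_T(S')$ by the inclusions just proved.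

For (R3) there is nothing to prove if $T'=T$. Otherwise $T'\subseteq T_i$ for some $i$, and $S\cap T_i\supseteq S\cap T'\ne\varnothing$. By (R3) for $T_i$, applied to $S\cap T_i\in\mathcal{A}_{T_i}$,
\[
D_{T'}(S\cap T')\subseteq D_{T_i}(S\cap T_i)=Y_i(S)\subseteq D_T(S).
\]
The last inclusion is \eqref{eq:swallow} if $S$ is new. If $S$ is old, it meets only one child of $T$, so $S\subseteq T_i$ and $Y_i(S)=D_T(S)$. If $S\subseteq T'$, then $S$ is old and both inclusions are equalities.

\medskip\noindent\emph{Borelness.} Let the value at $T$ be the finite list of parametrizations of the balls $D_T(S)$, $S\in\mathcal{A}_T$, based at $b(T)$. Identify $T$ with $\{1,\dots,|T|\}$ by the order. Then the children of $T$ and the family $\mathcal{A}_T$ become families of subsets of $\{1,\dots,|T|\}$, and by (B2) this splits $\mathcal{T}$ into countably many Borel pieces on which these families are constant. On each piece the value at $T$ is obtained from the parametrization of $L_T$ and the values at the children by rebasing and by a fixed finite sequence of first choices, whose conditions \eqref{eq:claim} are open in the parametrizations already obtained. By (B3) and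 (B4), with rank $|T|$, the value is a Borel function of $T$.

\medskip\noindent\emph{The balls $D_A$.} For $A\in\mathcal{A}$ let $T(A)$ be the smallest member of $\mathcal{T}$ containing $A$, a Borel function of $A$, and put $D_A=D_{T(A)}(A)$. This is a Borel family, and the equality in (R3) gives $D_A=D_T(A)$ for every $T\in\mathcal{T}$ with $T\supseteq A$. By (R1), $D_{\{c\}}=L_{\{c\}}$. For (T2), take $T\supseteq A\cup A'$ if $A$ and $A'$ lie in one orbit, and apply (R2). For (T1), if $c\in A$, then $c\in L_{\{c\}}=D_{\{c\}}\subseteq D_A$, and if $c\in\mathcal{C}\setminus A$, then $c\in D_{\{c\}}$, which is disjoint from $D_A$ by (T2). For (T3), a compact subset $Z$ of an orbit lies in some $L_T$. Choose $A\in\mathcal{A}$ with $A\supseteq T$ and $T^+\in\mathcal{T}$ with $T^+\supseteq A$. By (R3) and (R1),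
\[
D_A=D_{T^+}(A)\supseteq D_T(A\cap T)=D_T(T)=L_T\supseteq Z.\qedhere
\]
\end{proof}

\section{Matching two toasts}\label{sec:match}

An orbit equivalence $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ induces a Borel isomorphism $A\mapsto\zeta(A)$ of $[\mathcal{C}_1]$ onto $[\mathcal{C}_2]$ that preserves inclusion and disjointness in both directions. So if $\mathcal{A}$ is an exhausting laminar family, then so is $\zeta\mathcal{A}$, and the children of $\zeta(A)$ are the images of the children of $A$. We index balls for $\zeta\mathcal{A}$ by $\mathcal{A}$, writing $D_A$ for the ball that belongs to $\zeta(A)$.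

\begin{proposition}\label{prop:match}
Let $\mathcal{C}_i\subseteq\Omega_i$ satisfy \textup{(H)}, let $\zeta:\mathcal{C}_1\to\mathcal{C}_2$ be an orbit equivalence, and let $\theta$ be as in Theorem~\ref{thm:general}. Let $(\mathcal{A},(K_A))$ be a toast for $(\Omega_1,\mathcal{C}_1)$ and $(\zeta\mathcal{A},(D_A))$ a toast for $(\Omega_2,\mathcal{C}_2)$ such that, for all $c\in\mathcal{C}_1$,
\[
K_{\{c\}}=c+\mathbb{B}_{\varepsilon_1(c)},\qquad D_{\{c\}}=\zeta(c)+\mathbb{B}_{\varepsilon_2(\zeta(c))},\qquad\theta_c(\mathbb{B}_{\varepsilon_1(c)})\subseteq\operatorname{int}\mathbb{B}_{\varepsilon_2(\zeta(c))}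
\]
with positive functions $\varepsilon_i$ on $\mathcal{C}_i$. Then there is a smooth equivalence $\xi:\Omega_1\to\Omega_2$ with $\xi(c+\vec r)=\zeta(c)+\theta_c(\vec r)$ for $c\in\mathcal{C}_1$ and $|\vec r|\le\varepsilon_1(c)$.
\end{proposition}

\begin{proof}
Order $\mathcal{C}_2$ by the $\zeta$-image of the order of $\mathcal{C}_1$, so that $b(\zeta(A))=\zeta(b(A))$. The \emph{coordinates of $A$} are the coordinates based at $a=b(A)$ on the orbit of $A$ and at $\zeta(a)$ on the orbit of $\zeta(A)$. A map between these orbits that is given by $\psi\in\mathrm{Diff}^+$ in the coordinates of $A'$, with $a'=b(A')$, sends $a+\vec r=a'+(\vec r-\rho(a,a'))$ to $\zeta(a')+\psi(\vec r-\rho(a,a'))$. So in the coordinates of $A$ it is given by $\tau_{\rho(\zeta(a),\zeta(a'))}\circ\psi\circ\tau_{-\rho(a,a')}$, and changing coordinates is a Borel operation. In the coordinates of $A$ write $K_A=\kappa_A(\mathbb{B})$ and $D_A=\delta_A(\mathbb{B})$ with $\kappa_A,\delta_A\in\mathrm{Diff}^+$ Borel in $A$.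

By recursion on $|A|$ we construct orientation preserving diffeomorphisms $\varphi_A$ from the orbit of $A$ onto the orbit of $\zeta(A)$, given in the coordinates of $A$ by a Borel map $\mathcal{A}\to\mathrm{Diff}^+$, such that
\begin{itemize}
\item[(M1)] $\varphi_A=\varphi_{A'}$ on $K_{A'}$ for each child $A'$ of $A$;
\item[(M2)] $\varphi_A(K_A)\subseteq\operatorname{int}D_A$, and $D_{A'}\subseteq\operatorname{int}\varphi_A(K_A)$ for each child $A'$ of $A$.
\end{itemize}
We do not ask for $\varphi_A(K_A)=D_A$, which is not an open condition. The two inclusions in (M2) are open and do the same work: the first keeps the images of the balls of different children disjoint, and the second will make $\xi$ onto.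

For $A=\{c\}$ let $\varphi_A(c+\vec r)=\zeta(c)+\theta_c(\vec r)$. There are no children, and (M2) is the hypothesis on $\theta_c$. Now let $|A|\ge2$, with children $A_1,\dots,A_k$. Write $K_j,D_j,\kappa_j,\varphi_j$ for the objects that belong to $A_j$, expressed in the coordinates of $A$, and put $K_j^s=\kappa_j(\mathbb{B}_s)$.

\medskip\noindent\emph{Countably many candidates.} Condition (M1) is an equality, so it does not survive the replacement of a diffeomorphism given by Lemma~\ref{lem:balls} by a nearby element of $\mathcal{D}$. We restore it by gluing the maps $\varphi_j$ in with cutoff functions. For each rational $s>1$ fix a smooth $\chi_s:\mathbb{R}^d\to[0,1]$ equal to $1$ on $\mathbb{B}$ and to $0$ off $\mathbb{B}_s$. For $H'\in\mathcal{D}$ and rationals $0<\sigma<1<s$ define $F_\sigma(y)=\delta_A(\sigma\kappa_A^{-1}(y))$, an element of $\mathrm{Diff}^+$, and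
\begin{equation}\label{eq:glue}
f=H'\circ F_\sigma,\qquad\beta_j=\chi_s\circ\kappa_j^{-1},\qquad\varphi=f+\sum_{j=1}^k\beta_j\,(\varphi_j-f).
\end{equation}
The function $\beta_j$ is smooth, equals $1$ on $K_j$, and vanishes off $K_j^s$. Call $(H',\sigma,s)$ \emph{admissible} if the balls $K_j^s$ are pairwise disjoint, $\varphi\in\mathrm{Diff}^+$, and $\varphi$ satisfies (M2). For an admissible triple (M1) holds as well: on $K_j$ we have $\beta_j=1$ and $\beta_{j'}=0$ for $j'\ne j$, so $\varphi=\varphi_j$ there.

For a fixed triple, $\varphi\in C^\infty(\mathbb{R}^d,\mathbb{R}^d)$ is a continuous function of $\kappa_A$, $\delta_A$, the $\kappa_j$ and the $\varphi_j$. Disjointness of the $K_j^s$ is an open condition by \eqref{eq:relations}. By \eqref{eq:diffborel} the condition $\varphi\in\mathrm{Diff}^+$ is Borel, and where it holds $\varphi$ is a Borel function of the data with values in $\mathrm{Diff}^+$. There $\varphi(K_A)$ is the ball parametrized by $\varphi\kappa_A$, so (M2) is Borel by \eqref{eq:relations}. Once we know that admissible triples exist, we take the first one and let $\varphi_A$ be the corresponding $\varphi$. By (B3) and (B4), with rank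 $|A|$, the map $A\mapsto\varphi_A$ is Borel.

\medskip\noindent\emph{An exact solution.} By (T2) the balls $K_j$ are pairwise disjoint subsets of $\operatorname{int}K_A$, and the balls $D_j$ are pairwise disjoint subsets of $\operatorname{int}D_A=\delta_A(\operatorname{int}\mathbb{B})$. By compactness there is a rational $\sigma<1$ with
\[
\bigcup_jD_j\subseteq W:=\delta_A(\operatorname{int}\mathbb{B}_\sigma)=F_\sigma(\operatorname{int}K_A).
\]
By (M2) for the children, $\varphi_j(K_j)\subseteq\operatorname{int}D_j$. So there is a rational $s>1$ such that the $K_j^s$ are pairwise disjoint subsets of $\operatorname{int}K_A$ and $\varphi_j(K_j^s)\subseteq\operatorname{int}D_j$. Let $e_j(y)=F_\sigma\kappa_j(sy)$ and $e_j'(y)=\varphi_j\kappa_j(sy)$. The balls $e_j(\mathbb{B})=F_\sigma(K_j^s)$ are pairwise disjoint subsets of $W$, and so are the balls $e'_j(\mathbb{B})=\varphi_j(K_j^s)\subseteq D_j$. Lemma~\ref{lem:balls} gives $H\in G$ with support in $W$ such that $F:=H\circ F_\sigma$ equals $\varphi_j$ on $K_j^s$ for all $j$. Since $H$ maps $W$ and $\delta_A(\mathbb{B}_\sigma)$ onto themselves,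
\begin{equation}\label{eq:exact}
F(K_A)=\delta_A(\mathbb{B}_\sigma)\subseteq\operatorname{int}D_A,\qquad F(\operatorname{int}K_A)=W\supseteq\bigcup_jD_j .
\end{equation}

\medskip\noindent\emph{Approximation.} Fix $R$ with $H\in G_R$, keep $\sigma$ and $s$, and let $H'\in\mathcal{D}\cap G_R$ tend to $H$. We have $\beta_j\varphi_j=\beta_jF$ everywhere, because $\varphi_j=F$ on $K_j^s$ and $\beta_j=0$ off $K_j^s$. Therefore \eqref{eq:glue} gives
\[
\varphi-F=(f-F)+\sum_j\beta_j(F-f)=\Bigl(1-\sum_j\beta_j\Bigr)(H'-H)\circ F_\sigma .
\]
Compose with $F^{-1}=F_\sigma^{-1}\circ H^{-1}$ on the right: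
\[
\varphi\circ F^{-1}=\mathrm{id}+\eta,\qquad\eta=\gamma\cdot(H'\circ H^{-1}-\mathrm{id}),\qquad\gamma=1-\sum_j\beta_j\circ F^{-1}.
\]
The smooth function $\gamma$ does not depend on $H'$, and $H'H^{-1}\to\mathrm{id}$ in $G_R$. So $\eta$ vanishes off $\mathbb{B}_R$, and $\eta$ and $D\eta$ tend to $0$ uniformly. Suppose $\sup\|D\eta\|<1$. For each $z$ the map $y\mapsto z-\eta(y)$ is a contraction of $\mathbb{R}^d$, so $y+\eta(y)=z$ has exactly one solution, and $\mathrm{id}+\eta$ is a bijection. Its derivative $I+D\eta$ is invertible. By the inverse function theorem $g=\mathrm{id}+\eta$ is a diffeomorphism; it has compact support, so $g\in G$ and $\varphi=g\circ F\in\mathrm{Diff}^+$. Both $g$ and $g^{-1}$ move points by at most $\sup|\eta|$. In \eqref{eq:exact} compact sets lie in open sets, so for $\sup|\eta|$ small we get $\varphi(K_A)=g(F(K_A))\subseteq\operatorname{int}D_A$ and $g^{-1}(D_j)\subseteq W$. The latter says $D_j\subseteq g(W)=\varphi(\operatorname{int}K_A)=\operatorname{int}\varphi(K_A)$. So $(H',\sigma,s)$ is admissible for $H'$ close enough to $H$. This completes the recursion.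

\medskip\noindent\emph{The map $\xi$.} If $A'\subseteq A$ are members of $\mathcal{A}$, then $\varphi_A=\varphi_{A'}$ on $K_{A'}$: apply (M1) along a chain of children from $A'$ to $A$, in which the balls increase by (T2). For $x\in\Omega_1$ put $\xi(x)=\varphi_A(x)$ for any $A\in\mathcal{A}$ with $x\in K_A$. Such an $A$ exists by (T3), and any two of them lie in a common member of $\mathcal{A}$, so $\xi$ is well defined. By (B2) there is a Borel choice $x\mapsto A(x)$ with $x\in K_{A(x)}$, and then $\xi(x)=\zeta(a)+\varphi_A(\rho(a,x))$ with $A=A(x)$, $a=b(A)$ and $\varphi_A$ written in coordinates. So $\xi$ is Borel.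

Fix an orbit $O$ of $\Omega_1$, and let $O'$ be the orbit of $\Omega_2$ that contains $\zeta(\mathcal{C}_1\cap O)$. Then $\xi(O)\subseteq O'$. Given $x,y\in O$, (T3) provides $K_A$ containing compact neighborhoods of both, and $\xi=\varphi_A$ on $K_A$. So $\xi|_O$ is injective, and it is an orientation preserving local diffeomorphism. By Lemma~\ref{lem:laminar}(c) every member $A'$ of $\mathcal{A}$ in $O$ is a child of some $A$, and (M2) gives $D_{A'}\subseteq\varphi_A(K_A)=\xi(K_A)$. By (T3) for the second toast, the balls $D_{A'}$ cover $O'$. Thus $\xi$ maps $O$ onto $O'$ by an orientation preserving diffeomorphism. The assignment $O\mapsto O'$ is a bijection between the sets of orbits, because $\zeta$ is an orbit equivalence and $\mathcal{C}_1,\mathcal{C}_2$ meet every orbit. Hence $\xi$ is a Borel bijection and a smooth equivalence. On $K_{\{c\}}$ it equals $\varphi_{\{c\}}$, which is the required formula.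
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We first combine the three steps.

\begin{proposition}\label{prop:core}
The first assertion of Theorem~\ref{thm:general} holds if $\mathcal{C}_1$ and $\mathcal{C}_2$ satisfy \textup{(H)} and each flow $\Omega_i$ has a cross section $P_i$.
\end{proposition}

\begin{proof}
For $c\in\mathcal{C}_i$ let $\ell(c)$ be the distance from $c$ to the other points of $\mathcal{C}_i$ in its orbit. By (H) it is finite and positive, and by (B2) it is Borel. Put $\varepsilon_2(c')=\min(1,\frac13\ell(c'))$ for $c'\in\mathcal{C}_2$. For $c\in\mathcal{C}_1$ let $\varepsilon_1(c)$ be the largest number $2^{-k}$, $k\ge0$, with $2^{-k}\le\frac13\ell(c)$ and $\theta_c(\mathbb{B}_{2^{-k}})\subseteq\operatorname{int}\mathbb{B}_{\varepsilon_2(\zeta(c))}$. It exists because $\theta_c$ is continuous and $\theta_c(0)=0$, and it is Borel by \eqref{eq:relations} and (B3).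

Proposition~\ref{prop:toast} gives a toast $(\mathcal{A},(K_A))$ for $(\Omega_1,\mathcal{C}_1)$ with $K_{\{c\}}=c+\mathbb{B}_{\varepsilon_1(c)}$ and a toast $(\mathcal{T},(L_T))$ for $(\Omega_2,\mathcal{C}_2)$ with $L_{\{c'\}}=c'+\mathbb{B}_{\varepsilon_2(c')}$. Proposition~\ref{prop:realize}, applied in $\Omega_2$ to the exhausting laminar family $\zeta\mathcal{A}$, gives balls $D_A$ that make it a toast with $D_{\{c\}}=\zeta(c)+\mathbb{B}_{\varepsilon_2(\zeta(c))}$. Proposition~\ref{prop:match} gives $\xi$, with $\varepsilon=\varepsilon_1$. Taking $\vec r=\vec 0$ shows that $\xi$ extends $\zeta$.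
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A cocompact cross section $\mathcal{C}$ satisfies (H). Its points in one orbit are at least $u$ apart for some $u>0$, so a bounded set contains finitely many of them. If $\mathcal{C}+K=\Omega$ with $K$ compact, every orbit $O$ equals $(\mathcal{C}\cap O)+K$, which would be bounded if $\mathcal{C}\cap O$ were finite. Apply Proposition~\ref{prop:core} with $P_i=\mathcal{C}_i$ and $\theta_c=\mathrm{id}$.
\end{proof}

Cocompactness served only to make the traces on orbits infinite. If $u\in(0,1]$ is a separation constant for both cross sections, the constant functions $\varepsilon_1=u/6$ and $\varepsilon_2=u/3$ meet the hypotheses of Propositions~\ref{prop:toast} and~\ref{prop:match}, so $\xi$ can be chosen with $\xi(c+\vec r)=\zeta(c)+\vec r$ for $|\vec r|\le u/6$.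

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By a theorem of Kechris~\cite{Kechris}, every Borel action of a locally compact Polish group has a lacunary cross section. So both flows have cross sections $P_i$, and it remains to arrange (H) by adding points to the orbits with finite trace.

Let $\mathcal{C}_i^{\mathrm{fin}}$ be the set of points of $\mathcal{C}_i$ whose orbit meets $\mathcal{C}_i$ in a finite set. It is Borel by (B2), and $\zeta(\mathcal{C}_1^{\mathrm{fin}})=\mathcal{C}_2^{\mathrm{fin}}$ because $\zeta$ maps $E_1$-classes in $\mathcal{C}_1$ bijectively onto $E_2$-classes in $\mathcal{C}_2$. On these orbits an origin is available. Let $S\subseteq\mathcal{C}_1^{\mathrm{fin}}$ be the Borel set of points that are least in their class for a Borel linear order on $\mathcal{C}_1$. For $p\in S$ let $k_0(p)\ge1$ be the least integer that exceeds the diameters of the class of $p$ in $\mathcal{C}_1$ and of the class of $\zeta(p)$ in $\mathcal{C}_2$; it is a Borel function of $p$. With $\vec e=(1,0,\dots,0)$ put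
\[
\mathcal{C}_1'=\mathcal{C}_1\cup\{p+k\vec e:p\in S,\ k\ge k_0(p)\},\qquad\mathcal{C}_2'=\mathcal{C}_2\cup\{\zeta(p)+k\vec e:p\in S,\ k\ge k_0(p)\},
\]
where $k$ ranges over integers. The added points are farther from $p$, respectively $\zeta(p)$, than the diameter of the class, so they do not belong to $\mathcal{C}_1$, respectively $\mathcal{C}_2$. The maps $(p,k)\mapsto p+k\vec e$ and $(p,k)\mapsto\zeta(p)+k\vec e$ are Borel and injective, since $S$ and $\zeta(S)$ have at most one point in each orbit. By (B1) the sets $\mathcal{C}'_i$ are Borel, and the extension of $\zeta$ by $p+k\vec e\mapsto\zeta(p)+k\vec e$ is a Borel bijection $\mathcal{C}_1'\to\mathcal{C}_2'$. It induces the same bijection of orbits as $\zeta$, so it is an orbit equivalence. Extend $\theta$ by the identity at the added points. Each $\mathcal{C}_i'$ meets every orbit in an infinite locally finite set. Proposition~\ref{prop:core} gives $\xi$ and $\varepsilon$ for $\mathcal{C}'_1,\mathcal{C}'_2$, and we restrict $\varepsilon$ to $\mathcal{C}_1$.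

For the converse let $\xi$ be a smooth equivalence that extends $\zeta$, so that $\mathcal{C}_2=\xi(\mathcal{C}_1)$. A bounded subset of an orbit of $\Omega_2$ lies in a compact set $Z$. Since $\xi$ restricts to homeomorphisms of orbits, $\xi^{-1}(Z)$ is compact, so it contains finitely many points of $\mathcal{C}_1$. Hence $Z\cap\mathcal{C}_2=\xi(\xi^{-1}(Z)\cap\mathcal{C}_1)$ is finite.
\end{proof}

\section{The case $d=1$}\label{sec:line}

\begin{proof}[Proof of Proposition~\ref{prop:line}]
An orientation preserving diffeomorphism of $\mathbb{R}$ is strictly increasing, so the condition is necessary. Suppose it holds. The trace of $\mathcal{C}_i$ on an orbit is locally finite by lacunarity and unbounded in both directions by cocompactness, so it has the order type of $\mathbb{Z}$. Let $c^+$ be the successor of $c$ in its trace, a Borel function of $c$ by (B2). An increasing bijection between two such traces maps consecutive points to consecutive points, so $\zeta(c^+)=\zeta(c)^+$. Let $g=g(c)=\rho(c,c^+)$ and $g'=g'(c)=\rho(\zeta(c),\zeta(c^+))$ be the two gaps. We map the first gap onto the second by a diffeomorphism that has derivative $1$ near both ends,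 so that the maps on neighboring gaps fit together smoothly.

For each rational $\lambda\in(0,1)$ fix a smooth function $\omega_\lambda:[0,1]\to[0,1]$ that vanishes exactly on $[0,\lambda/2]\cup[1-\lambda/2,1]$, and put $J_\lambda(a)=\int_0^1e^{a\omega_\lambda(t)}\,dt$ for $a\in\mathbb{R}$. The function $J_\lambda$ is continuous and strictly increasing. By monotone convergence it tends to $\lambda$, the measure of the zero set of $\omega_\lambda$, as $a\to-\infty$, and to $+\infty$ as $a\to+\infty$. So $J_\lambda$ is a homeomorphism of $\mathbb{R}$ onto $(\lambda,\infty)$. Given $g,g'>0$, let $\lambda$ be the first rational in $(0,1)$, in a fixed enumeration, with $\lambda g<g'$. Let $a=J_\lambda^{-1}(g'/g)$ and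
\[
p_{g,g'}(t)=\exp\bigl(a\,\omega_\lambda(t/g)\bigr),\qquad0\le t\le g.
\]
This function is smooth and positive, it equals $1$ near $0$ and near $g$, and $\int_0^gp_{g,g'}=gJ_\lambda(a)=g'$. By (B3), $\lambda$ and $a$ are Borel functions of $(g,g')$.

Every $x\in\Omega_1$ is uniquely of the form $c+t$ with $c\in\mathcal{C}_1$ and $0\le t<g(c)$, and $(c,t)$ is a Borel function of $x$ by (B1). Put $\xi(c+t)=\zeta(c)+\int_0^tp_{g(c),g'(c)}$. Then $\xi$ is Borel and extends $\zeta$. It maps the half-open gap from $c$ to $c^+$ onto the half-open gap from $\zeta(c)$ to $\zeta(c)^+$, and it is smooth with positive derivative in the open gap. For small $t\ge0$ we have $\xi(c+t)=\zeta(c)+t$, and for small $t>0$ we have $\xi(c^+-t)=\zeta(c)+(g'-t)=\zeta(c^+)-t$. So $\xi$ is a translation near every point of $\mathcal{C}_1$. The half-open gaps partition the orbits of both flows, so $\xi$ maps each orbit onto the corresponding orbit by an increasing diffeomorphism. As $\zeta$ induces a bijection of orbits, $\xi$ is a smooth equivalence.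
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}.

\bibitem{Kechris}
Kechris, \emph{Countable sections for locally compact group actions}, Ergodic Theory Dynam. Systems 12 (1992).

\bibitem{KST}
Kechris, Solecki and Todorcevic, Adv. Math. 141 (1999).

\bibitem{Slutsky}
Konstantin Slutsky, \emph{Smooth orbit equivalence of multidimensional Borel flows}, arXiv:2101.08411 (2021).

\end{thebibliography}
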